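# Property (C) of $C(K)$ does not give countable tightness of $P(K)$: a counterexample from $\diamondsuit$

## 1. The guess: a closed convex hull should reach no further than a closure

Throughout, $K$ is a nonempty compact Hausdorff space, $C(K)$ is the Banach space of continuous real functions on $K$ with the supremum norm, and its dual is identified with $M(K)$, the signed Radon measures of finite variation. $P(K)$ is the set of Radon probability measures with the weak$^*$ topology; closures and limits of measures are weak$^*$. We write $\nu(f)=\int f\,d\nu$.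

**Definition (tightness).** The tightness $\tau(X)$ of a space $X$ is the least cardinal $\kappa$ such that whenever $x\in\overline A$, $A\subseteq X$, there is $A_0\subseteq A$ with $|A_0|\le\kappa$ and $x\in\overline{A_0}$. $X$ has countable tightness if $\tau(X)\le\omega$.

**Definition (property (C), Corson).** A Banach space $X$ has property (C) if every family $\mathcal C$ of closed convex subsets of $X$, each countable subfamily of which has nonempty intersection, satisfies $\bigcap\mathcal C\ne\emptyset$.

For instance, a separable Banach space has (C): if $\bigcap\mathcal C=\emptyset$, the complements cover $X$, and by the Lindelöf property countably many of them do.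

We use the following fact as given. **(Pol)** $C(K)$ has (C) if and only if for every $\mathcal M\subseteq P(K)$ and every $\mu\in\overline{\mathcal M}$ there is a countable $\mathcal N\subseteq\mathcal M$ with $\mu\in\overline{\mathrm{conv}}\,\mathcal N$. In particular countable tightness of $P(K)$, which asks for $\mu\in\overline{\mathcal N}$, implies (C) for $C(K)$.

The problem, taken from Grzegorz Plebanek and Damian Sobota, "Countable tightness in the spaces of regular probability measures", arXiv:1405.2527 (2014), asks for the converse: *if $C(K)$ has (C), is $P(K)$ countably tight?* The answer one would first guess is yes, and simple cases agree with it.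

If $K$ is metrizable, then $C(K)$ is separable and $P(K)$ is metrizable, so both properties hold.

Let $K=\Gamma\cup\{\infty\}$ be the one-point compactification of an uncountable discrete set. $C(K)$ is the closed span of $1$ and the functions $1_{\{\gamma\}}$, so the topology of $P(K)$ is pointwise convergence of $\gamma\mapsto\theta(\{\gamma\})$ on $\Gamma$, and each $\theta$ charges only countably many points. Let $\lambda\in\overline{\mathcal M}$. Put $S_0=\{\gamma:\lambda(\{\gamma\})>0\}$. Given a countable $S_n$, choose for each finite $F\subseteq S_n$ and each $p\ge1$ some $\nu\in\mathcal M$ with $|\nu(\{\gamma\})-\lambda(\{\gamma\})|<1/p$ on $F$, and let $S_{n+1}$ be $S_n$ together with all points of $\Gamma$ charged by the chosen measures. Let $\mathcal N$ be the set of all choices. On $\bigcup_nS_n$ they approximate $\lambda$, and off it they and $\lambda$ all vanish. So $\lambda\in\overline{\mathcal N}$: both properties hold.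

Let $K=[0,\omega_1]$. Then $\delta_{\omega_1}\in\overline{\{\delta_\alpha:\alpha<\omega_1\}}$. A countable subfamily lives on some $[0,\alpha]$, and so does everything in its closed convex hull. Both properties fail. This argument is general.

**Proposition 3.** If $C(K)$ has (C), then $K$ is countably tight.

*Proof.* Let $x\in\overline A$. Then $\delta_x\in\overline{\{\delta_a:a\in A\}}$, and Pol's criterion gives a countable $A_0\subseteq A$ with $\delta_x\in\overline{\mathrm{conv}}\{\delta_a:a\in A_0\}$. Every measure in this set is carried by the closed set $\overline{A_0}$, so $x\in\overline{A_0}$. $\square$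

There is more support for the guess. We use as given the theorem of Frankiewicz, Plebanek and Ryll-Nardzewski: if every $\mu\in P(K)$ has countable Maharam type, i.e. $L_1(\mu)$ is separable, then $P(K)$ is countably tight iff $C(K)$ has (C); moreover, under MA$(\omega_1)$, property (C) of $C(K)$ implies countable tightness of $P(K)$. Plebanek and Sobota proved that for every compact $K$, $P(K\times K)$ is countably tight iff $C(K\times K)$ has (C). Nevertheless the guess is not a theorem of ZFC.

**Theorem 1 ($\diamondsuit$).** There is a zero-dimensional compact space $K$ of weight $\omega_1$ such that $C(K)$ has property (C), but $P(K)$ does not have countable tightness. In fact there are $\mu,\nu_\beta\in P(K)$ $(\beta<\omega_1)$ with $\mu\in\overline{\{\nu_\beta:\beta<\omega_1\}}$ and $\mu\notin\overline{\{\nu_\beta:\beta\le\alpha\}}$ for every $\alpha<\omega_1$.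

Jensen's principle $\diamondsuit$ holds in $L$. So, if ZFC is consistent, ZFC does not prove the implication; since MA$(\omega_1)$ proves it, the implication is independent of ZFC.

**Theorem 2 (complements).**
(a) For the $K$ of Theorem 1 (as constructed below): $K$ is first countable; every $\theta\in P(K)$ has the form $h\mu+\sigma$ with $\sigma$ carried by a countable union of metrizable compacta; $C(K\times K)$ fails (C). So consistently (C) for $C(K)$ does not pass to $C(K\times K)$.
(b) (ZFC) If $K$ is any compact space such that $C(K)$ has (C), $\mathcal M\subseteq P(K)$, $\lambda\in\overline{\mathcal M}$ and $L_1(\lambda)$ is separable, then $\lambda\in\overline{\mathcal N}$ for some countable $\mathcal N\subseteq\mathcal M$.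

## 2. When $L_1(\lambda)$ is separable, the convex hull can be removed

The sensible way to prove the guess is to start from $\lambda\in\overline{\mathrm{conv}}\,\mathcal N$ and force the measures in $\mathcal N$ to be so close to $\lambda$ that averaging them is useless. For separable $L_1(\lambda)$ this works and proves Theorem 2(b).

*Proof of Theorem 2(b).* **Step 1: prepare a family agreeing with $\lambda$ on a countable set of functions.** Let $\mathcal M^\omega$ be the union of the closures of countable subsets of $\mathcal M$. It contains the closure of each of its own countable subsets, since countably many countable sets have a countable union. For countable $G\subseteq C(K)$ let $V_G=\{\nu\in P(K):\nu(g)=\lambda(g)\ \forall g\in G\}$, a closed set. The map $\nu\mapsto(\nu(g))_{g\in G}$ into the metrizable space $\mathbb R^G$ is continuous, so some sequence in $\mathcal M$ converges to $\lambda$ on $G$; its cluster points in the compact space $P(K)$ lie in $\mathcal M^\omega\cap V_G$, which is therefore nonempty. Applying this to $G\cup H$ with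 $H\subseteq C(K)$ finite, we find elements of $\mathcal M^\omega\cap V_G$ agreeing with $\lambda$ on $H$. So $\lambda\in\overline{\mathcal M^\omega\cap V_G}$.

**Step 2: apply (C) and represent $\lambda$ as a barycenter.** Since $C(K)$ is dense in the separable space $L_1(\lambda)$, we may take $G\subseteq C(K)$ countable and dense in $L_1(\lambda)$. By Pol's criterion there is a countable $\mathcal N\subseteq\mathcal M^\omega\cap V_G$ with $\lambda\in\overline{\mathrm{conv}}\,\mathcal N$. Take a net in $\mathrm{conv}\,\mathcal N$ converging to $\lambda$, represent its members by finitely supported probabilities on the compact set $\overline{\mathcal N}$, and let $\Lambda$ be a cluster point of these. Then $\Lambda$ is a Radon probability on $\overline{\mathcal N}\subseteq V_G$ with $\int\nu(f)\,d\Lambda(\nu)=\lambda(f)$ for all $f\in C(K)$.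

**Step 3: show that $\Lambda$ is a point mass.** For $f\in C(K)$, $g\in G$ and $\nu\in\overline{\mathcal N}$ we have $\nu(g)=\lambda(g)$, hence $|\nu(f)-\lambda(f)|\le\nu(|f-g|)+\lambda(|f-g|)$ and
$$\int|\nu(f)-\lambda(f)|\,d\Lambda(\nu)\le 2\lambda(|f-g|).$$
The right side can be made arbitrarily small. So $\nu(f)=\lambda(f)$ for $\Lambda$-almost all $\nu$, and by continuity for all $\nu\in\mathrm{supp}\,\Lambda$. As $f$ was arbitrary, $\mathrm{supp}\,\Lambda=\{\lambda\}$. Hence $\lambda\in\overline{\mathcal N}\subseteq\mathcal M^\omega$. $\square$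

The argument stops exactly at the choice of a *countable* $G$ dense in $L_1(\lambda)$. Let $\Delta=2^\omega$ with Haar probability $m$, write $m$ also for product measures on powers of $\Delta$, and let $\lambda=m$ on $\Delta^{\omega_1}$. A countable $G\subseteq C(\Delta^{\omega_1})$ depends only on the coordinates below some $\alpha<\omega_1$. The measures $m^\alpha\otimes\delta_z$, $z\in\Delta^{[\alpha,\omega_1)}$, all agree with $\lambda$ on $G$, and $\lambda$ is the barycenter of their $m$-distribution; yet no $m^\alpha\otimes\delta_z$ equals $\lambda$. So Step 3 fails, and a counterexample must use a measure with nonseparable $L_1$.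

## 3. What to copy from $\Delta^{\omega_1}$ and what to avoid

On $\Delta^{\omega_1}$ put $\mu=m$ and $\nu_\beta=m^\beta\otimes\delta_{\mathbf 0}$, where $\delta_{\mathbf 0}$ sits on the coordinates $\ge\beta$ and $\mathbf 0=(0,0,\dots)$. A continuous function depends on coordinates below some $\alpha$, so $\nu_\beta(f)=\mu(f)$ for $\beta\ge\alpha$ and $\mu\in\overline{\{\nu_\beta:\beta<\omega_1\}}$. For $\beta\le\alpha$ the $\alpha$-th coordinate is constant under $\nu_\beta$, so $\mu\notin\overline{\{\nu_\beta:\beta\le\alpha\}}$. Tightness fails as in Theorem 1. But so does (C), for two reasons. First, the $\alpha$-th coordinate is $\mathbf0$ under *every* $\nu_\beta$, $\beta\le\alpha$, hence under every measure in the closed convex hull of these. Secondly, $\Delta^{\omega_1}$ is not countably tight: the point with all coordinates $(1,1,\dots)$ is in the closure of the points with only countably many coordinates $\ne\mathbf 0$, but a countable set of such points has a common coordinate where all are $\mathbf 0$. Proposition 3 applies.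

Against the first defect, the constant value of the $\alpha$-th coordinate under $\nu_\beta$ should depend on $\beta$ in a random-looking way, so that *averages* of the $\nu_\beta$ have nearly uniform $\alpha$-th coordinate. We cut the space $K_\alpha$ built so far by clopen pieces $P_k$ and let the new coordinate be a color $c_k$ on $P_k$. A measure that sits almost wholly on one piece then sees nearly a constant, and different measures see different colors. The pieces must have small $\mu$-mass, so that under $\mu$ the new coordinate is still nearly uniform, and they must not split any $\nu_\beta$.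

Against the second defect, fibers over small sets must be single points from some stage on, so that all measures singular to $\mu$ become rigid. Finally, (C) speaks about *all* families of measures; $\diamondsuit$ guesses at a countable stage the sequences whose averages must be made to converge.

## 4. Adjoining one coordinate

For a finite $0$-$1$ word $u$, $[u]\subseteq\Delta$ is its cylinder. $M^+(X)$ is the set of finite positive Radon measures on $X$. "$\theta$ is carried by $A$" means $\theta(X\setminus A)=0$.

**Definition (the extension $X^+$).** Let $X$ be compact, metrizable, zero-dimensional, let $P_k\subseteq X$ be clopen and $c_k\in\Delta$ $(k<\omega)$. Put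
$$X^+=\{(x,y)\in X\times\Delta^\omega:\ \forall k\ (x\in P_k\Rightarrow y_k=c_k)\ \&\ (x\notin P_k\Rightarrow y_k=y_{k+1})\},$$
$O^n=\bigcup_{k\ge n}P_k$ and $E=\bigcap_nO^n$. For $x\in O^n$ let $\iota_n(x)=\min\{k\ge n:x\in P_k\}$ and $\varphi^n(x)=c_{\iota_n(x)}$. For $z\in\Delta$ let $s_z(x)\in\Delta^\omega$ have $n$-th term $\varphi^n(x)$ if $x\in O^n$, and $z$ otherwise.

Examples. If all $P_k=\emptyset$, then $y$ is any constant sequence, so $X^+$ is $X\times\Delta$. If $X=\omega\cup\{\infty\}$ is a convergent sequence and $P_k=\{x:x\ge k\}\cup\{\infty\}$, then $E=\{\infty\}$; over $x=j$ we have $y_k=c_k$ for $k\le j$ and a free constant value for $k>j$, while over $\infty$ the fiber is the single point $(c_k)_k$.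

**Step 1: fibers.** $X^+$ is closed because the $P_k$ are clopen, so it is compact, metrizable and zero-dimensional. If $(x,y)\in X^+$ and $x\in O^n$, then $y_n=y_{n+1}=\dots=y_{\iota_n(x)}=\varphi^n(x)$. If $x\notin O^n$, then $y_n=y_{n+1}=\cdots$. Conversely $(x,s_z(x))\in X^+$ for all $x,z$: if $x\in P_k$, then $\iota_k(x)=k$ and the $k$-th term is $c_k$; if $x\in O^k\setminus P_k$, then $\iota_k(x)=\iota_{k+1}(x)$, so terms $k$ and $k+1$ agree; if $x\notin O^k$, both are $z$. So over $x\in E$ the fiber is exactly one point. Over $x\notin E$ the fiber is $\{s_z(x):z\in\Delta\}$; there $y_n$ is eventually constant, with value denoted $w(x,y)$, we have $y=s_{w(x,y)}(x)$, and $y_n=w(x,y)$ whenever $x\notin O^n$. All fibers are nonempty.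

**Step 2: a dense set of test functions.** For $n<n'$, looking at the first $k\in[n,n')$ with $x\in P_k$ (if any) gives
$$1[y_n\in[u]]=\sum_{k=n}^{n'-1}1[c_k\in[u]]\,1_{P_k\setminus\bigcup_{n\le i<k}P_i}(x)+1_{X\setminus\bigcup_{n\le k<n'}P_k}(x)\,1[y_{n'}\in[u]].\tag{1}$$
By (1), two functions of the form $f(x)1[y_n\in[u]]$, $f\in C(X)$, can be rewritten with a common index $n'$, and $[u]\cap[u']$ is empty or a cylinder. So the linear span of these functions is an algebra. It contains the constants (empty word) and separates points, so it is dense in $C(X^+)$ by Stone–Weierstrass.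

**Step 3: two ways to lift a measure.** The maps $x\mapsto(x,s_z(x))$ and $(x,z)\mapsto(x,s_z(x))$ are Borel, as $\varphi^n$ is continuous on the open set $O^n$. For $\xi\in M^+(X)$ let $\xi*z$ be the image of $\xi$ under the first, and $\xi^{\oplus}$ the image of $\xi\times m$ under the second. Both project to $\xi$. If $\xi(E)=0$, then $w(x,s_z(x))=z$ for almost all $(x,z)$, so under $\xi^\oplus$ the pair $(x,w)$ has law $\xi\times m$: for a probability $\xi$, $w$ is independent of $x$ with law $m$.

## 5. The tower $K_\alpha$, the measures $\mu_\alpha,\nu_\beta^\alpha$, and good sets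

"Limit ordinal" means nonzero limit ordinal. $K_0$ is a point. At stage $\alpha<\omega_1$ we choose $(P_k^\alpha,c_k^\alpha)_k$ on $X=K_\alpha$ and put $K_{\alpha+1}=K_\alpha^+$; $O^n_\alpha,E_\alpha,\varphi^n_\alpha$ are as in Section 4. At limits $\gamma\le\omega_1$, $K_\gamma=\{x:x|\alpha\in K_\alpha\ \forall\alpha<\gamma\}$. Thus $K_\alpha\subseteq(\Delta^\omega)^\alpha$ is closed, and $x(\delta)=(x(\delta)_n)_n\in\Delta^\omega$ for $\delta<\alpha$. Let $K=K_{\omega_1}$. The restrictions $\pi^\alpha_\delta:K_\alpha\to K_\delta$, $x\mapsto x|\delta$, are surjective: extend a point coordinate by coordinate, using nonempty fibers. For $\alpha<\omega_1$, $K_\alpha$ is metrizable; all $K_\alpha$ are zero-dimensional.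

Sets and functions on $K_\delta$ are identified with their pullbacks to $K_\alpha$, $\alpha\ge\delta$; for $\theta\in M^+(K_\alpha)$, $\theta_\delta$ is its image on $K_\delta$. For limit $\gamma\le\omega_1$ the algebra $\bigcup_{\alpha<\gamma}C(K_\alpha)$ separates points of $K_\gamma$, so it is dense in $C(K_\gamma)$. For $\gamma=\omega_1$ it is closed too (a sequence lies in a single $C(K_\alpha)$), so $C(K)=\bigcup_{\alpha<\omega_1}C(K_\alpha)$. In particular each clopen subset of $K$ comes from some $K_\alpha$, $\alpha<\omega_1$.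

Let $\mu_0$ be the point mass, $\mu_{\alpha+1}=\mu_\alpha^\oplus$. For $\beta\le\alpha$ let $\nu_\beta^\beta=\mu_\beta$, $\nu_\beta^{\alpha+1}=\nu_\beta^\alpha*\mathbf 0$. At limits take the unique measure with the prescribed images: a consistent family of probabilities defines a positive functional of norm $1$ on the dense subspace $\bigcup_{\alpha<\gamma}C(K_\alpha)$. Put $\mu=\mu_{\omega_1}$, $\nu_\beta=\nu_\beta^{\omega_1}$. Then $(\mu_\alpha)_\delta=\mu_\delta$ for $\delta\le\alpha$, and $(\nu_\beta^\alpha)_\delta=\mu_\delta$ for $\delta\le\beta\le\alpha$. Thus $L_1(\mu_\delta)$ embeds isometrically in $L_1(\mu_\alpha)$, and $(h\mu_\alpha)_\delta=h\mu_\delta$ for $h\in L_1(\mu_\delta)$. We write $\mu(A)$ for $\mu_\alpha(A)$ when $A\subseteq K_\alpha$.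

**Definition (good sets).** A clopen $P\subseteq K_s$ $(s<\omega_1)$ is *$\varepsilon$-good* if $\mu_s(P)\le\varepsilon$ and $\nu_\beta^s(P)\in[0,\varepsilon]\cup[1-\varepsilon,1]$ for all $\beta\le s$. A compact $H\subseteq K_s$ is *good* if for each $\varepsilon>0$ it is contained in an $\varepsilon$-good clopen set.

Example. Suppose all pieces are empty, so $K_s$ is $\Delta^s$, $\mu_s=m$, $\nu_\beta^s=m^\beta\otimes\delta_{\mathbf 0}$. Then $\{x_0\in[u]\}$ is $2^{-|u|}$-good: $\nu_0$ gives it $0$ or $1$, the others $2^{-|u|}$. But $P=\{x_0\in[0],\,x_1\in[0^N]\}$, with $\mu(P)=2^{-N-1}$, has $\nu_1(P)=\frac12$ and is not $\varepsilon$-good for any $\varepsilon<\frac12$. The larger set $\{x_1\in[0^N]\}$ is $2^{-N}$-good.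

Pullbacks to $K_\alpha$ of $\varepsilon$-good sets $P\subseteq K_s$ are $\varepsilon$-good: for $\beta\le s$ the value is unchanged, and for $s<\beta\le\alpha$ we have $\nu_\beta^\alpha(P)=\mu_s(P)\le\varepsilon$. If $P,P'$ are $\varepsilon$- and $\varepsilon'$-good, then $P\cup P'$ is $(\varepsilon+\varepsilon')$-good. An $\varepsilon$-good set is $\varepsilon'$-good for $\varepsilon'\ge\varepsilon$. So finite unions and pullbacks of good compacta are good. Good compacta are $\mu_s$-null; $\emptyset$ is $\varepsilon$-good for all $\varepsilon$.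

**Requirement (S1).** $P_k^\alpha$ is $\varepsilon_k^\alpha$-good with $\sum_k\varepsilon_k^\alpha\le\frac18$.

Put $e_n^\alpha=\sum_{k\ge n}\varepsilon_k^\alpha\to0$. Then $\mu_\alpha(O_\alpha^n)\le e_n^\alpha$ and $\mu_\alpha(E_\alpha)=0$.

**Lemma 4.** Assume (S1) at the stages $\delta$, respectively at all stages $<s$, in question.
(a) For $\beta\le\delta<\alpha\le\omega_1$ and $n<\omega$ there is $a\in\Delta$ with $\nu_\beta^\alpha\{x:x(\delta)_n=a\}\ge1-e_n^\delta$.
(b) For $s<\omega_1$ let $X_s^0=\{x\in K_s:x|\delta\notin E_\delta\ \forall\delta<s\}$ and $w_\delta(x)=\lim_nx(\delta)_n$ there. Then $X_s^0$ is Borel, $\mu_s(X_s^0)=1$; $w=(w_\delta)_{\delta<s}:X_s^0\to\Delta^s$ is Borel and injective; $w_*\mu_s=m$; for $x\in X_s^0$, $x(\delta)_n=w_\delta(x)$ for all large $n$, and also whenever $x|\delta\notin O^n_\delta$.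

*Proof.* (a) Let $\nu=\nu_\beta^\delta$; the image of $\nu_\beta^\alpha$ on $K_{\delta+1}$ is $\nu*\mathbf 0$. If some $k\ge n$ has $\nu(P_k^\delta)\ge1-\varepsilon_k^\delta$, take the least one. Then $\nu(P_i^\delta)\le\varepsilon_i^\delta$ for $n\le i<k$ by goodness, and $x(\delta)_n=c_k^\delta$ unless $x|\delta\in\bigcup_{n\le i<k}P_i^\delta$ or $x|\delta\notin P_k^\delta$, an event of mass $\le e_n^\delta$. If there is no such $k$, then $\nu(O_\delta^n)\le e_n^\delta$, and $x(\delta)_n=\mathbf 0$ a.e. on $\{x|\delta\notin O_\delta^n\}$.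

(b) $X_s^0$ is a countable intersection of Borel sets of full measure. By Section 4, on $X_s^0$ we have $x(\delta)=s_{w_\delta(x)}(x|\delta)$ (formed at stage $\delta$), which gives the last two assertions. So $w_\delta$ is a pointwise limit of continuous maps, hence Borel. Injectivity: if $w(x)=w(x')$, then by induction on $\delta$, $x|\delta=x'|\delta$ and $x(\delta)=x'(\delta)$. The law of $w$ is found by induction on $s$. At $s+1$: under $\mu_{s+1}=\mu_s^\oplus$, $x|s$ has law $\mu_s$, so $(w_\delta)_{\delta<s}$ has law $m$, and $w_s$ is independent of $x|s$ with law $m$. At limits the law is determined by the laws of $(w_\delta)_{\delta<s'}$, $s'<s$. $\square$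

## 6. Capturing singular measures by sets that split no $\nu_\beta$

We need: if $\theta\in M^+(K_s)$ lives on a set of small $\mu_s$-measure, then most of $\theta$ lies in an $\varepsilon$-good clopen set. The first attempt is to use outer regularity and take a clopen set $B$ of small measure. It fails at the $\nu_\beta$: these look like $m$ below $\beta$ and like a point mass from $\beta$ on, so $\nu_\beta(B)$ is a section measure of $B$ over fixed upper coordinates, and $B$ small does not make its sections small or full. In the example of Section 5 we could enlarge $B$. For $B=\{x_i\in[0],\ i=1,\dots,j\}$ keeping only the last $N$ conditions does not help: fixing all conditions but the lowest of those kept leaves a section of measure $\frac12$. What works is to capture at *random* coordinates, at a rate dictated by the jumps of the conditional density of $B$ as coordinates are revealed from the top.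

We recall Hoeffding's inequality: for independent $\{0,1\}$-valued variables, the probability that the average of $N$ of them exceeds its expectation by more than $t>0$ is at most $\exp(-2Nt^2)$.

**Lemma 5.** Let $0<e<1/4$, $0<\kappa<1$, $j\ge1$, $B\subseteq\Delta^j$ clopen with $m(B)\le\kappa$, $\hat\theta\in M^+(\Delta^j)$, $\|\hat\theta\|\le1$. There is a clopen $\hat P\subseteq\Delta^j$ such that
($\alpha$) for $0\le i\le j$ and $a=(a_{i+1},\dots,a_j)$, the section $\hat P_a=\{x\in\Delta^i:(x,a)\in\hat P\}$ is all of $\Delta^i$ or $m(\hat P_a)\le2e$; and $m(\hat P)\le2e$ (the case $i=j$);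
($\beta$) $\hat\theta(B\setminus\hat P)\le2\kappa^e$.

*Proof.* If $B=\emptyset$ take $\hat P=\emptyset$. Let $B\ne\emptyset$, so $m(B)>0$.

**Step 1: the random set.** For $a\in\Delta^{\{i+1,\dots,j\}}$ put $L_i(a)=m(B_a)/m(B)$, $B_a\subseteq\Delta^i$ being the section. So $L_j=1$, $L_0=1_B/m(B)$ and $L_i(a)=\int L_{i-1}(b,a)\,dm(b)$. Let
$$L_i^*(a)=\max_{i\le i'\le j}L_{i'}(a_{i'+1},\dots,a_j)\ge1 .$$
For large $l$ all $L_i$ are constant on products of cylinders of length $l$; we regard them as functions of tuples of words of length $l$. For $1\le i\le j$ and $v\in(2^l)^{\{i,\dots,j\}}$ put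
$$r_i(v)=\frac{L_{i-1}(v)}{L_i^*(v_{i+1},\dots,v_j)},\qquad p_i(v)=\min\{1,e(r_i(v)-1)^+\}.$$
Let $\omega_v\in\{0,1\}$ be independent with $\Pr(\omega_v=1)=p_i(v)$. Say that $x$ is captured at $i$ if $\omega_{(x_i|l,\dots,x_j|l)}=1$, and let $\hat P$ be the clopen set of points captured at some $i$. Note that
$$L_{i-1}^*=\max(L_{i-1},L_i^*)=L_i^*\max(1,r_i).$$

**Step 2: ($\beta$) has probability at least $\frac12$.** For $x\in B$, $\Pr(x\notin\hat P)=\prod_i(1-p_i)$, with the $p_i$ evaluated along $x$. This is $0$ if some $p_i=1$. Otherwise $p_i=e(r_i-1)^+\ge e\log^+r_i$, so it is at most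
$$\exp\Big(-e\sum_i\log^+r_i\Big)=\Big(\prod_i\max(1,r_i)\Big)^{-e}=(L_0^*(x))^{-e}\le\kappa^e,$$
because $L_j^*=1$ and $L_0^*(x)\ge L_0(x)=1/m(B)\ge1/\kappa$. So $\mathbb E\,\hat\theta(B\setminus\hat P)\le\kappa^e$, and by Markov's inequality ($\beta$) holds with probability $\ge\frac12$.

**Step 3: averages are near their means with probability above $\frac12$.** For $u\in(2^l)^{\{i+1,\dots,j\}}$ let $q_i(u)=2^{-l}\#\{b\in2^l:\omega_{(b,u)}=1\}$. By Hoeffding's inequality,
$$\Pr\Big(q_i(u)>2^{-l}\sum_bp_i(b,u)+\frac ej\Big)\le\exp(-2^{l+1}e^2/j^2).$$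
There are at most $j2^{lj}$ pairs $(i,u)$, so for $l$ large, with probability $>\frac12$ none of these events occurs. Fix an outcome for which none occurs and ($\beta$) holds.

**Step 4: ($\alpha$) holds for this outcome.** If $u$ is already captured, i.e. captured at some $i'>i$, the section over $u$ is everything. If not, we claim
$$f_i(u):=m(\hat P_u)\le e\,\frac{L_i(u)}{L_i^*(u)}+\frac{ie}j\quad(\le2e).$$
For $i=0$, $f_0(u)=0$. For $i\ge1$, the words $b$ with $\omega_{(b,u)}=1$ contribute $q_i(u)$; for the others $(b,u)$ is not captured and induction applies. So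
$$f_i(u)\le q_i(u)+2^{-l}\sum_be\frac{L_{i-1}(b,u)}{L_{i-1}^*(b,u)}+\frac{(i-1)e}j\le2^{-l}\sum_b\Big(p_i+e\frac{L_{i-1}}{L_{i-1}^*}\Big)(b,u)+\frac{ie}j .$$
The bracket is at most $e\,r_i(b,u)$: if $r_i\le1$, then $p_i=0$ and $L_{i-1}^*=L_i^*$, so it equals $er_i$; if $r_i>1$, then $L_{i-1}^*=L_{i-1}$ and it is $\le e(r_i-1)+e$. Finally $2^{-l}\sum_be\,r_i(b,u)=eL_i(u)/L_i^*(u)$, which proves the claim. For $i=j$ there is only the empty $u$, which is not captured, so $m(\hat P)\le2e$. $\square$

For $0<\varepsilon<1$ put $\kappa(\varepsilon)=(\varepsilon/8)^{8/\varepsilon}$.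

**Lemma 6 (capture).** Let $0<\varepsilon<1$, $s<\omega_1$, assume (S1) at all stages $<s$, and let $\theta\in M^+(K_s)$, $\|\theta\|\le1$, be carried by a Borel set $A$ with $\mu_s(A)<\kappa(\varepsilon)$. Then there is an $\varepsilon$-good clopen $P\subseteq K_s$ with $\theta(K_s\setminus P)\le\varepsilon$.

*Proof.* Induction on $s$, for all $\varepsilon$. If $s=0$, then $\mu_0(A)<1$ forces $A=\emptyset$, and $P=\emptyset$ works. Let $s>0$.

**Step 1: dispose of what is already singular at an earlier stage.** For $\delta<s$ let $N_\delta\subseteq K_\delta$ be a Borel $\mu_\delta$-null set carrying the singular part of $\theta_\delta$ with respect to $\mu_\delta$, and let $D=\bigcup_{\delta<s}(\pi^s_\delta)^{-1}(N_\delta)$. Disjointifying this countable union, write $\theta|D=\sum_{\delta<s}\theta^{(\delta)}$ with $\theta^{(\delta)}$ carried by $(\pi_\delta^s)^{-1}(N_\delta)$. Choose a finite nonempty $F\subseteq s$ with $\sum_{\delta\notin F}\|\theta^{(\delta)}\|\le\varepsilon/8$. As $\theta^{(\delta)}_\delta$ is carried by the null set $N_\delta$, the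 induction hypothesis gives, for $\delta\in F$, an $\frac\varepsilon{8|F|}$-good $P_\delta\subseteq K_\delta$ with $\theta_\delta^{(\delta)}(K_\delta\setminus P_\delta)\le\frac\varepsilon{8|F|}$.

**Step 2: transport the rest to $\Delta^s$.** Let $\theta'=\theta|(K_s\setminus D)$. For a $\mu_\delta$-null Borel $C$, $\theta'_\delta(C)\le\theta_\delta(C\setminus N_\delta)=0$. So $\theta'_\delta\ll\mu_\delta$, hence $\theta'_\delta(E_\delta)=0$ for all $\delta<s$, and $\theta'$ is carried by $A'=A\cap X_s^0$. By the Lusin–Souslin theorem (an injective Borel map between Polish spaces maps Borel sets to Borel sets) $w(A')$ is Borel. By injectivity and Lemma 4(b), $m(w(A'))=\mu_s(A')<\kappa:=\kappa(\varepsilon)$. Choose an open $G\supseteq w(A')$ with $m(G)<\kappa$, a compact $C\subseteq w(A')$ with $w_*\theta'(\Delta^s\setminus C)\le\varepsilon/8$, and a clopen $B$ with $C\subseteq B\subseteq G$. $B$ depends on a finite nonempty $J\subseteq s$; view $B\subseteq\Delta^J$.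

**Step 3: apply Lemma 5 and return to $K_s$.** Take the coordinates $J$ in increasing order, $e=\varepsilon/8$, and $\hat\theta$ the law of $w_J=(w_\delta)_{\delta\in J}$ under $\theta'$. Since $\kappa^e=\varepsilon/8$, we get a clopen $\hat P\subseteq\Delta^J$ with $\hat\theta(B\setminus\hat P)\le\varepsilon/4$, whose sections over upper coordinates are full or of measure $\le\varepsilon/4$, and $m(\hat P)\le\varepsilon/4$. Let $\pi_{J,n}(x)=(x(\delta)_n)_{\delta\in J}$ and $P_0=\pi_{J,n}^{-1}(\hat P)$, with $n$ so large that $\sum_{\delta\in J}e_n^\delta\le\varepsilon/8$ and $\theta'\{\pi_{J,n}\ne w_J\}\le\varepsilon/8$; the latter is possible by Lemma 4(b), as $\theta'$ is carried by $X_s^0$.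

**Step 4: $P_0$ is $\frac{3\varepsilon}8$-good.** Let $\beta\le s$. For $\delta\in J$ with $\delta\ge\beta$, Lemma 4(a) gives $a_\delta$ with $\nu_\beta^s\{x(\delta)_n\ne a_\delta\}\le e_n^\delta$; put $a=(a_\delta)_{\delta\in J\setminus\beta}$. For $\delta\in J\cap\beta$ use $(\nu_\beta^s)_\beta=\mu_\beta$: by Lemma 4(b), $x(\delta)_n=w_\delta(x)$ off an event of mass $\mu_\delta(O_\delta^n)\le e_n^\delta$, and $w_{J\cap\beta}$ has law $m$. So $\nu_\beta^s\{\pi_{J,n}\ne(w_{J\cap\beta},a)\}\le\varepsilon/8$. As $J\cap\beta$ is an initial part of $J$,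
$$|\nu_\beta^s(P_0)-m(\hat P_a)|\le\varepsilon/8,\qquad m(\hat P_a)=1\ \text{or}\ \le\varepsilon/4 .$$
For $\beta=s$ we have $\nu_s^s=\mu_s$ and $m(\hat P)\le\varepsilon/4$, so $\mu_s(P_0)\le\frac{3\varepsilon}8$.

**Step 5: assemble.** $P=P_0\cup\bigcup_{\delta\in F}P_\delta$ is $\frac\varepsilon2$-good, and
$$\theta(K_s\setminus P)\le\frac\varepsilon8+\frac\varepsilon8+\Big(\frac\varepsilon8+\frac\varepsilon4+\frac\varepsilon8\Big)\le\varepsilon .$$
The terms bound, in order, the $\theta^{(\delta)}$ with $\delta\notin F$; those with $\delta\in F$; and, for $\theta'$, the events $w_J\notin B$, $w_J\in B\setminus\hat P$ and $\pi_{J,n}\ne w_J$. $\square$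

**Corollary 7.** Assume (S1) at all stages $<s$. If $\theta\in M^+(K_s)$, $\theta\perp\mu_s$, then $\theta$ is carried by a countable union of good compacta.

*Proof.* We may assume $\|\theta\|\le1$. By Lemma 6 with a null set $A$, for $p,k\ge1$ take a $2^{-k-p}$-good $P^{(k,p)}$ with $\theta(K_s\setminus P^{(k,p)})\le2^{-k-p}$, and put $H_p=\bigcap_kP^{(k,p)}$. This is a good compactum and $\theta(K_s\setminus H_p)\le2^{-p}$. $\square$

## 7. Freezing the singular measures

Recall that $C\subseteq\omega_1$ is a club if it is closed and unbounded, and that $S\subseteq\omega_1$ is stationary if it meets every club. $\diamondsuit$ says that there are $A_\gamma\subseteq\gamma$ $(\gamma<\omega_1)$ such that for every $A\subseteq\omega_1$ the set $\{\gamma:A\cap\gamma=A_\gamma\}$ is stationary. It implies CH.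

**Step 1: bookkeeping, so that every singular measure is treated.** Fix a bijection $\eta\mapsto(\alpha_\eta,\zeta_\eta)$ of $\omega_1$ onto $\omega_1\times\omega_1$ with $\alpha_\eta\le\eta$. (Partition $\omega_1$ into uncountable sets $S_\alpha$, $\alpha<\omega_1$; for $\alpha\ge1$ move the countably many elements of $S_\alpha$ below $\alpha$ into $S_0$; enumerate each resulting set by $\omega_1$.) When $K_\alpha$ is built, enumerate with repetitions, by CH, all $\theta\in M^+(K_\alpha)$ with $\theta\perp\mu_\alpha$ as $\{\theta_{\alpha,\zeta}:\zeta<\omega_1\}$. Let $\mathcal L_\eta$ consist of the pullbacks to $K_\eta$ of all members of $\mathcal L_\delta$, $\delta<\eta$, and of the pullbacks of countably many good compacta of $K_{\alpha_\eta}$ whose union carries $\theta_{\alpha_\eta,\zeta_\eta}$ (Corollary 7). By induction $\mathcal L_\eta$ is a countable family of good compacta. Put $Z_\eta=\bigcup\mathcal L_\eta$. Then $\mu_\eta(Z_\eta)=0$, and $Z_\eta$ contains the pullbacks of $Z_\delta$, $\delta<\eta$.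

**Requirement (S2).** $Z_\alpha\subseteq E_\alpha$.

**Lemma 8.** Let $\delta<\omega_1$, $\delta\le\alpha\le\omega_1$, and assume (S2) at all stages in $[\delta,\alpha)$. Then $\pi_\delta^\alpha$ is injective on $(\pi_\delta^\alpha)^{-1}(Z_\delta)$. Hence (i) if $\theta,\theta'\in M^+(K_\alpha)$ have the same image on $K_\delta$, then $\theta|Z_\delta=\theta'|Z_\delta$; (ii) each $\sigma\in M^+(K_\delta)$ carried by $Z_\delta$ is the image of exactly one $\sigma^\alpha\in M^+(K_\alpha)$.

*Proof.* Let $x\ne x'$, $x|\delta=x'|\delta\in Z_\delta$, and let $\xi\in[\delta,\alpha)$ be least with $x(\xi)\ne x'(\xi)$. Then $x|\xi=x'|\xi\in Z_\xi\subseteq E_\xi$, and the fiber over it is one point, a contradiction. So for $H\in\mathcal L_\delta$ the map $(\pi_\delta^\alpha)^{-1}(H)\to H$ is a continuous bijection of compacta, hence a homeomorphism. As $Z_\delta$ is a countable union of such $H$, each Borel $C\subseteq(\pi_\delta^\alpha)^{-1}(Z_\delta)$ has Borel image $\pi_\delta^\alpha C$, and $C=(\pi_\delta^\alpha)^{-1}(\pi_\delta^\alpha C)$ by injectivity. So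 $\theta(C)=\theta_\delta(\pi_\delta^\alpha C)$ for every $\theta$, which gives (i). For (ii), split $\sigma=\sum_p\sigma|D_p$ with disjoint Borel $D_p\subseteq H_p\in\mathcal L_\delta$ and transport each $\sigma|D_p$ by the inverse of $(\pi_\delta^\alpha)^{-1}(H_p)\to H_p$; the sum is a lift. Any lift is carried by $(\pi_\delta^\alpha)^{-1}(Z_\delta)$, so it is unique by (i). $\square$

**Definition (decided).** $\theta\in M^+(K_\alpha)$ is *decided at* $\delta$ ($\delta\le\alpha$, $\delta<\omega_1$) if $\theta=h\mu_\alpha+\sigma$ with $h\in L_1^+(\mu_\delta)$ and $\sigma$ carried by $Z_\delta$ (pullbacks understood).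

It is then decided at each countable $\delta'\in[\delta,\alpha]$, and this is the Lebesgue decomposition of $\theta$ with respect to $\mu_\alpha$. For example, $h\mu_\alpha$ with $h\in C(K_\delta)$, $h\ge0$, is decided at $\delta$, with $\sigma=0$; a point mass $\delta_x$ with $x|\delta\in Z_\delta$ is decided at $\delta$, with $h=0$.

**Lemma 9** (for the completed construction). Every $\theta\in M^+(K)$ is decided at some $\delta<\omega_1$.

*Proof.* Let $\theta=h\mu+\sigma$ be the Lebesgue decomposition. As $C(K)=\bigcup_{\alpha<\omega_1}C(K_\alpha)$ is dense in $L_1(\mu)$, $h$ is the limit of a sequence from one $C(K_\alpha)$, $\alpha<\omega_1$, so $h\in L_1^+(\mu_\alpha)$. By inner regularity $\sigma$ is carried by a union of compact $\mu$-null sets $F_p$ $(p<\omega)$. As $K$ is zero-dimensional, $F_p$ is contained in clopen sets of arbitrarily small $\mu$-measure, hence in a null set $\bigcap_qU_{p,q}$ with $U_{p,q}$ clopen. Increasing $\alpha$, all $U_{p,q}$ come from $K_\alpha$. Then $\sigma_\alpha$ is carried by the $\mu_\alpha$-null set $\bigcup_p\bigcap_qU_{p,q}$,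 so $\sigma_\alpha=\theta_{\alpha,\zeta}$ for some $\zeta$. If $(\alpha_\eta,\zeta_\eta)=(\alpha,\zeta)$, then $\eta\ge\alpha$ and $\sigma$ is carried by the pullback of $Z_\eta$. So $\theta$ is decided at $\eta$. $\square$

## 8. Guessing sequences of measures with $\diamondsuit$

**Step 1: code families of measures by subsets of $\omega_1$.** Let $\mathfrak B$ be the clopen algebra of $(\Delta^\omega)^{\omega_1}$ and $\mathfrak B_\gamma$ the subalgebra of sets depending on coordinates $<\gamma$, countable for $\gamma<\omega_1$. For $B\in\mathfrak B_\gamma$ the set $B\cap K_\gamma$ has the obvious meaning, and all clopen subsets of $K_\gamma$ are of this form. Fix a bijection $\Psi:\omega_1\to\omega_1\times\mathfrak B\times\mathbb Q$. Let $\mathcal C$ be the set of limit $\gamma<\omega_1$ with $\Psi[\gamma]=\gamma\times\mathfrak B_\gamma\times\mathbb Q$. Since $\mathfrak B_\gamma=\bigcup_{\delta<\gamma}\mathfrak B_\delta$ for limit $\gamma$, $\mathcal C$ is closed. It is unbounded: from any $\gamma_0$ choose $\gamma_{n+1}>\gamma_n$ with $\Psi[\gamma_n]\subseteq\gamma_{n+1}\times\mathfrak B_{\gamma_{n+1}}\times\mathbb Q$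 and $\gamma_n\times\mathfrak B_{\gamma_n}\times\mathbb Q\subseteq\Psi[\gamma_{n+1}]$; then $\sup_n\gamma_n\in\mathcal C$. With a $\diamondsuit$-sequence $(A_\gamma)$ put $R_\gamma=\Psi[A_\gamma]$ for $\gamma\in\mathcal C$ and $R_\gamma=\emptyset$ otherwise. For every $R\subseteq\omega_1\times\mathfrak B\times\mathbb Q$ the set $\{\gamma\in\mathcal C:\Psi^{-1}[R]\cap\gamma=A_\gamma\}$ is stationary, so $\{\gamma:R\cap(\gamma\times\mathfrak B_\gamma\times\mathbb Q)=R_\gamma\}$ is stationary.

**Definition (active).** A limit $\gamma<\omega_1$ is *active* if there are $(r_\alpha)_{\alpha<\gamma}\subseteq M^+(K_\gamma)$ with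
$$R_\gamma=\{(\alpha,B,q)\in\gamma\times\mathfrak B_\gamma\times\mathbb Q:r_\alpha(B\cap K_\gamma)>q\}$$
(these $r_\alpha$ are then determined by $R_\gamma$, as they are determined on clopen sets), and $\alpha_0<\alpha_1<\cdots$ with supremum $\gamma$ and $g\in L_1^+(\mu_{\alpha_0})$ such that, for $r_i:=r_{\alpha_i}$,

(A1) $(r_i)_{\alpha_i}=g\mu_{\alpha_i}$;

(A2) $r_i=h_i\mu_\gamma+\sigma_i$ with $h_i\in L_1^+(\mu_{\alpha_{i+1}})$ and $\sigma_i$ carried by $Z_{\alpha_{i+1}}$.

Example. In the completed construction, $\nu_\alpha$ is singular to $\mu$: its image on $K_{\alpha+1}$ is carried by the graph of $x\mapsto s_{\mathbf0}(x)$, which is $\mu_{\alpha+1}$-null because $w_\alpha$ has the atomless law $m$ given $x|\alpha$ and $\mu_\alpha(E_\alpha)=0$. By Lemma 9, $\nu_\alpha$ is carried by some $Z_{d(\alpha)}$, $d(\alpha)>\alpha$. Take $R=\{(\alpha,B,q):\nu_\alpha(B\cap K)>q\}$ and a limit $\gamma$ closed under $d$ with $R\cap(\gamma\times\mathfrak B_\gamma\times\mathbb Q)=R_\gamma$. Then $\gamma$ is active with $r_\alpha=\nu_\alpha^\gamma$, $g=1$, $h_i=0$,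 for any $\alpha_i\uparrow\gamma$ with $\alpha_{i+1}\ge d(\alpha_i)$.

Whether $\gamma$ is active depends only on $K_\gamma$ and $\mathcal L_\delta$, $\delta<\gamma$. Properties (A1), (A2) persist when we pass to a subsequence of $(\alpha_i)$ and reindex, since $L_1(\mu_\delta)$ and the pullback of $Z_\delta$ increase with $\delta$. Let $c=\int g\,d\mu=\|r_i\|$.

**Step 2: split off a uniformly integrable part.** A sequence $(h'_i)$ is uniformly integrable if $\sup_i\int_{\{h'_i>T\}}h'_i\,d\mu\to0$ as $T\to\infty$. Let $a_i(N)=\int h_i1[h_i\le N]\,d\mu_\gamma\le c$. Pass to a subsequence with $a_i(N)\to a(N)$ for all $N\in\mathbb N$; then $a(N)\uparrow a\le c$. Choose $i_1<i_2<\cdots$ with $|a_{i_N}(N')-a(N')|\le1/N$ for $N'\le N$. For $N'\le N$ then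
$$\int h_{i_N}1[N'<h_{i_N}\le N]\,d\mu\le a-a(N')+2/N .$$
So $(h_{i_N}1[h_{i_N}\le N])_N$ is uniformly integrable: given $\epsilon>0$, the bound is $<\epsilon$ for suitable $N'$ and all large $N$, and the finitely many remaining functions are bounded. Passing to $(i_N)$ and reindexing, we have $T_i\to\infty$ such that, with $h_i'=h_i1[h_i\le T_i]$, $(h_i')$ is uniformly integrable; this persists under further subsequences.

**Step 3: capture the rest by good sets.** Put $C_i=\{h_i>T_i\}$, a Borel set in $K_{\alpha_{i+1}}$, and $\tau_i=h_i1_{C_i}\mu_\gamma+\sigma_i$. As $\mu(C_i)\le c/T_i\to0$, after a further subsequence and reindexing $\mu(C_i)<\kappa(\varepsilon_i)$ for all $i$, where $\varepsilon_i=\min\{2^{-i},\frac12\}/\max(1,c)$. Apply Lemma 6 on $K_{\alpha_{i+1}}$ with $\varepsilon_i$ to the image of $\tau_i/\max(1,c)$, which is carried by $C_i\cup Z_{\alpha_{i+1}}$. This gives: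

(A3) $r_i=h_i'\mu_\gamma+\tau_i$, $(h'_i)$ is uniformly integrable, and there is a $2^{-i}$-good clopen $G_i\subseteq K_{\alpha_{i+1}}$ with $\tau_i(K_\gamma\setminus G_i)\le2^{-i}$.

Let
$$\Omega(\eta)=\inf_{T>0}\Big(T\eta+\int(g-T)^+d\mu+\sup_i\int(h_i'-T)^+d\mu\Big).$$
It is nondecreasing, $\Omega(\eta)\to0$ as $\eta\to0$ by uniform integrability, and $\int_Ag\,d\mu,\ \int_Ah_i'\,d\mu\le\Omega(\mu(A))$, because $h\le T+(h-T)^+$; this holds on all $K_\alpha$, $\alpha\ge\gamma$.

**Step 4: averages and their lifts.** Let $I_0,I_1,\dots$ be consecutive intervals partitioning $\omega$, $|I_k|=2^k$, and $\delta_k=2^{-k}\sum_{i\in I_k}2^{-i}\to0$. For $\alpha\in[\gamma,\omega_1]$, as long as (S2) holds on $[\gamma,\alpha)$, put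
$$r_i^\alpha=h_i\mu_\alpha+\sigma_i^\alpha,\qquad t_k^\alpha=2^{-k}\sum_{i\in I_k}r_i^\alpha,\qquad\tau_i^\alpha=h_i1_{C_i}\mu_\alpha+\sigma_i^\alpha,$$
with $\sigma_i^\alpha$ the unique lift of $\sigma_i$ (Lemma 8(ii)). By uniqueness $(r_i^\alpha)_\delta=r_i^\delta$ for $\gamma\le\delta\le\alpha$. We drop the superscript $\alpha$ when it is clear. (A3) remains true for the lifts, as $G_i$ comes from $K_{\alpha_{i+1}}$. By (A1),
$$r_i(U)=\int_Ug\,d\mu\quad\text{for }U\text{ clopen in }K_s,\ s\le\alpha_i.\tag{2}$$
For each active $\gamma$ fix such data once and for all.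

**Requirement (S3)$_\alpha$.** For every active $\gamma\le\alpha$ (with $\gamma<\omega_1$), $t_k^\alpha\to g\mu_\alpha$ as $k\to\infty$.

**Step 5: limits cost nothing.** For $\gamma=\alpha$ the statement holds by (A1): if $f\in C(K_{\alpha_i})$, then $t_k(f)=\int fg\,d\mu$ for all large $k$, $\bigcup_iC(K_{\alpha_i})$ is dense in $C(K_\gamma)$, and $\|t_k\|=c$. If (S3) holds below a limit $\alpha\le\omega_1$, then for active $\gamma<\alpha$ it holds at $\alpha$ by density of $\bigcup_{\delta<\alpha}C(K_\delta)$. Successor ordinals are not active. So all that remains of the construction is the following.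

**Proposition 10.** Let $\alpha<\omega_1$, and assume (S1), (S2) at all stages $<\alpha$ and (S3)$_\alpha$. Then $(P_k^\alpha,c_k^\alpha)_k$ can be chosen so that (S1), (S2) hold at $\alpha$ and (S3)$_{\alpha+1}$ holds.

## 9. The step at $\alpha$: blocks, order by stage, random colors

First the simplest case: one active $\gamma\le\alpha$, $g=1$, and all $h_i=0$. Use $G_a,G_{a+1},\dots$ as pieces, with independent random colors. The measure $r_i$ has mass $\ge1-2^{-i}$ on $G_i$, whereas $r_i(G_{i'})=\mu(G_{i'})\le2^{-i'}$ for $i'<i$ by (2). So under most of $r_i$ the first piece hit is $G_i$, up to an error governed by $a$, and the new coordinate is nearly the constant $c_i$. Averaging over the $2^k$ indices in $I_k$ gives nearly the uniform law, by the law of large numbers. Two things break this simple scheme. By (S2) we also need pieces covering $Z_\alpha$, and these may be hit by $r_i$ before $G_i$. And with several active $\gamma$, a piece made for one may swallow many of the measures of another. The cure is to work in finite blocks, to order the pieces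 of a block by the stage at which they are defined, and to start the next block only so late in each sequence that, by (S3)$_\alpha$, the earlier blocks look small to its averages.

*Proof of Proposition 10.* Enumerate the active $\gamma\le\alpha$ without repetition as $\gamma_0,\gamma_1,\dots$ (none, finitely or infinitely many); $j$ ranges over existing indices, and marks the data of $\gamma_j$.

**Step 1: scales.** Let $H_0\subseteq H_1\subseteq\cdots$ be good compacta in $K_\alpha$ such that each member of $\mathcal L_\alpha$ is contained in some $H_r$ (finite unions). Let $(f_l)$ be dense in $C(K_\alpha)$, $F_r=1+\max_{l\le r}\|f_l\|$. Choose $0<\eta_0\le\frac1{32}$, $0<\eta_{r+1}\le\eta_r/4$, with $\Omega_j(4\eta_r)\le2^{-r}$ for all $j\le r$.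

**Step 2: the blocks.** The sequence $(P_k)$ is a concatenation of finite blocks $r=0,1,\dots$; $n_r$ is the index of the first piece of block $r$, and $U_r$ the union of its pieces. At block $r$ we have numbers $a_r(j)$, $j\le r$, where $a_r(j)=b_{r-1}(j)$ for $j<r$ and $a_r(r)$ is chosen now, large, such that
$$\sum_{k\ge a_r(j)}\sum_{i\in I_k}2^{-i}\le\frac{\eta_r}{2(r+1)},\tag{3$_r$}$$
$$(r+1)^22^{3r+1}F_r^2c_j^2\sum_{k\ge a_r(j)}2^{-k}<1.\tag{4$_r$}$$
First pick an $\frac{\eta_r}2$-good clopen $P_r'\supseteq H_r$. Then go through the $j\le r$ in order of *decreasing* $\gamma_j$, choosing $b_r(j)>a_r(j)$ so large that: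

(a) $(3_{r+1})$ and $(4_{r+1})$ hold with $a_{r+1}(j)=b_r(j)$;

(b) $\alpha^j_{\min I_k}\ge\gamma_{j'}$ for all $k\ge b_r(j)$ and all $j'\le r$ with $\gamma_{j'}<\gamma_j$ (possible as $\alpha_i^j\uparrow\gamma_j$);

(c) for all $k\ge b_r(j)$, $t_k^j(U)\le g_j\mu_\alpha(U)+2^{-r}$, where
$$U=P'_r\cup\bigcup\{G_i^{j'}:j'\le r,\ \gamma_{j'}>\gamma_j,\ i\in I_{k'},\ a_r(j')\le k'<b_r(j')\}.$$

In (c) the set $U$ is already determined and clopen in $K_\alpha$, so the choice is possible by (S3)$_\alpha$.

The pieces of block $r$ are all $G_i^j$ with $j\le r$, $i\in I_k$, $a_r(j)\le k<b_r(j)$, each having *stage* $\alpha_{i+1}^j$ (it is clopen in $K_{\alpha_{i+1}^j}$), laid in order of nondecreasing stage; and then $P_r'$ as last piece. Call $k$ *listed at $r$* (for $j$) if $a_r(j)\le k<b_r(j)$. Since $a_{r+1}(j)=b_r(j)>a_r(j)$, for $r_0\ge j$ every $k\ge a_{r_0}(j)$ is listed at exactly one $r\ge r_0$, and this $r\to\infty$ as $k\to\infty$.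

**Step 3: (S1) and (S2).** By $(3_r)$ the goodness constants of block $r$ add up to at most $(r+1)\frac{\eta_r}{2(r+1)}+\frac{\eta_r}2=\eta_r$. So $\mu(U_r)\le\eta_r$; as $\sum_r\eta_r\le\frac43\eta_0\le\frac1{24}$, (S1) holds; and $\mu(O^{n_r})\le\sum_{r''\ge r}\eta_{r''}\le2\eta_r$. A member of $\mathcal L_\alpha$ is contained in $H_r\subseteq P_r'$ for all large $r$, hence in $E_\alpha$. This is (S2).

From now on fix $j$ and write $t_k=t_k^j$, $r_i=r_i^j$, $\alpha_i=\alpha_i^j$, etc.; all measures are on $K_\alpha$.

**Step 4: earlier blocks are small for later averages.**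

**Claim A.** If $r\ge j$ and $k\ge b_r(j)$, then $t_k(U_r)\le4\cdot2^{-r}$.

By (c), $P_r'$ and the pieces from $j'$ with $\gamma_{j'}>\gamma_j$ contribute at most $\Omega_j(\eta_r)+2^{-r}\le2\cdot2^{-r}$. Pieces from $j'$ with $\gamma_{j'}<\gamma_j$ have stage $<\gamma_{j'}\le\alpha_{\min I_k}$ by (b). Pieces $G_{i'}$ of $j$ itself have $i'<\min I_k$, because $i'\in I_{k'}$ with $k'<b_r(j)\le k$; so their stage $\alpha_{i'+1}$ is $\le\alpha_{\min I_k}$. The union $V$ of the pieces of stage $\le\alpha_{\min I_k}$ satisfies, by (2), $r_i(V)=\int_Vg\,d\mu\le\Omega_j(\eta_r)\le2^{-r}$ for every $i\in I_k$, so $t_k(V)\le2^{-r}$. This proves Claim A.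

**Step 5: within its own block, $t_k$ is spread over many pieces.** For a piece $P_p$ of block $r$ let $N_p=P_p\setminus\bigcup\{P_q:q<p\text{ in block }r\}$.

**Claim B.** Let $k$ be listed at $r$. Then $t_k|N_p=\mathrm{main}_p+\mathrm{rest}_p$ with positive measures, not depending on the colors, such that
$$\|\mathrm{main}_p\|\le c_j2^{-k},\qquad\sum_p\|\mathrm{main}_p\|\le c_j,\qquad\sum_p\|\mathrm{rest}_p\|\le2\cdot2^{-r}+\delta_k .$$
Moreover $t_k\big(\bigcup_{r''>r}U_{r''}\setminus U_r\big)\le\delta_k+2^{-r}$.

Let $i\in I_k$, and let $s_p$ be the stage of $P_p$ when $P_p$ is not $P_r'$. There are three cases.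

If $s_p\le\alpha_i$: the union $V$ of these pieces has $r_i(V)=\int_Vg\,d\mu\le\Omega_j(\eta_r)\le2^{-r}$ by (2).

If $s_p>\alpha_{i+1}$, or $P_p=P_r'$: the piece $G_i$ belongs to block $r$, as $k$ is listed at $r$, and has stage $\alpha_{i+1}$, so it was laid earlier and $N_p\cap G_i=\emptyset$. The union of these $N_p$ has $r_i$-mass at most $\tau_i(K_\alpha\setminus G_i)+\int_{U_r}h_i'\,d\mu\le2^{-i}+2^{-r}$.

If $\alpha_i<s_p\le\alpha_{i+1}$: for each $p$ this holds for at most one $i=i(p)$. Put $\mathrm{main}_p=2^{-k}r_{i(p)}|N_p$ if such $i(p)\in I_k$ exists, and $\mathrm{main}_p=0$ otherwise.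

Let $\mathrm{rest}_p=t_k|N_p-\mathrm{main}_p\ge0$. The first bound is clear. The $N_p$ are disjoint, so for each $i\in I_k$ the sum of $\|r_i|N_p\|$ over $p$ with $i(p)=i$ is $\le c_j$; averaging over the $2^k$ indices gives the second. Averaging the bounds of the first two cases gives the third. For the last statement, $G_i\subseteq U_r$ for $i\in I_k$ and $\mu(\bigcup_{r''>r}U_{r''})\le2\eta_{r+1}\le\eta_r$. So the $r_i$-mass in question is $\le\tau_i(K_\alpha\setminus G_i)+\Omega_j(\eta_r)\le2^{-i}+2^{-r}$; average over $i$. This proves Claim B.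

**Step 6: choose the colors.** Choose the $c_p$ in block $r$ randomly, independently and uniformly among the $2^r$ sequences $v^\frown\mathbf0$, $v\in2^r$. For $|u|\le r$ then $\Pr(c_p\in[u])=m[u]$. For $j\le r$, $k$ listed at $r$ for $j$, $l\le r$, $|u|\le r$, the variable
$$Y=\sum_p(1[c_p\in[u]]-m[u])\,\mathrm{main}_p(f_l)$$
has mean $0$ and variance at most $\sum_p\mathrm{main}_p(f_l)^2\le F_r^2\cdot c_j2^{-k}\cdot c_j$. By Chebyshev's inequality, $\Pr(|Y|>2^{-r})\le2^{2r}F_r^2c_j^22^{-k}$. There are fewer than $(r+1)2^{r+1}$ pairs $(l,u)$, so by $(4_r)$ the sum of these bounds over $(k,l,u)$ is $<\frac1{r+1}$ for each $j$, and the sum over all $(j,k,l,u)$ is $<1$. So we can fix colors in block $r$ with all $|Y|\le2^{-r}$.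

**Step 7: on $O^n$ the new coordinate is asymptotically uniform for $t_k$.**

**Claim C.** Let $r_0\ge j$, $n=n_{r_0}$, $f\in C(K_\alpha)$, $u$ a word. Then
$$\limsup_{k\to\infty}\Big|\int_{O^n}f\,(1[\varphi^n\in[u]]-m[u])\,dt_k\Big|\le16\cdot2^{-r_0}\|f\|.$$

Let $k\ge a_{r_0}(j)$ be listed at $r\ge r_0$ and $A_1=\bigcup_{r_0\le r''<r}U_{r''}$. For such $r''$, $k\ge a_r(j)=b_{r-1}(j)\ge b_{r''}(j)$, so Claim A gives $t_k(A_1)\le\sum_{r''\ge r_0}4\cdot2^{-r''}=8\cdot2^{-r_0}$. On $N_p\setminus A_1$ ($p$ in block $r$) the first piece with index $\ge n$ containing the point is $P_p$, so $\varphi^n=c_p$. Also $O^n=A_1\cup\bigcup_pN_p\cup\bigcup_{r''>r}U_{r''}$. So the integral differs from $\sum_p(1[c_p\in[u]]-m[u])\,\mathrm{main}_p(f)$ by at most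
$$\|f\|\,(16\cdot2^{-r_0}+3\cdot2^{-r}+2\delta_k).$$
Here $8\cdot2^{-r_0}$ is for the integral over $A_1$, $8\cdot2^{-r_0}$ for replacing $N_p\setminus A_1$ by $N_p$, $2\cdot2^{-r}+\delta_k$ for dropping $\mathrm{rest}_p$, and $2^{-r}+\delta_k$ for the part of $\bigcup_{r''>r}U_{r''}$ outside $A_1\cup U_r$. Given $\epsilon>0$ take $l$ with $\|f-f_l\|<\epsilon$. For $k$ large, $r\ge\max(l,|u|)$, and the sum is $\le2^{-r}+\epsilon c_j$ in absolute value. Let $k\to\infty$ (so $r\to\infty$), then $\epsilon\to0$. This proves Claim C.

**Step 8: (S3)$_{\alpha+1}$.** Write $t_k^\alpha=\psi_k\mu_\alpha+\varsigma_k$ with $\psi_k=2^{-k}\sum_{i\in I_k}h_i$ and $\varsigma_k$ carried by $Z_\alpha\subseteq E_\alpha$; then $t_k^{\alpha+1}=\psi_k\mu_{\alpha+1}+\varsigma_k^{\alpha+1}$. Let $\Phi=f(x)1[y_n\in[u]]$, $f\in C(K_\alpha)$. Over $O^n$ we have $y_n=\varphi^n(x)$. Off $O^n\supseteq E_\alpha$ there is only the part $\psi_k\mu_{\alpha+1}$, under which $y_n=w$, and under $\mu_{\alpha+1}$ $w$ is independent of $x$ with law $m$. So off $O^n$ the contribution to $t_k^{\alpha+1}(\Phi)$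 is $m[u]\int_{K_\alpha\setminus O^n}f\,dt_k^\alpha$, and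
$$t_k^{\alpha+1}(\Phi)-m[u]\,t_k^\alpha(f)=\int_{O^n}f\,(1[\varphi^n\in[u]]-m[u])\,dt_k^\alpha .$$
Likewise $|g\mu_{\alpha+1}(\Phi)-m[u]\,g\mu_\alpha(f)|\le\|f\|\int_{O^n}g\,d\mu$, and for $n=n_{r_0}$, $r_0\ge j$, the integral is $\le\Omega_j(2\eta_{r_0})\le2^{-r_0}$. With (S3)$_\alpha$ and Claim C,
$$\limsup_k|t_k^{\alpha+1}(\Phi)-g\mu_{\alpha+1}(\Phi)|\le17\cdot2^{-r_0}\|f\|\qquad(n=n_{r_0},\ r_0\ge j).$$
For arbitrary $n$, (1) with $n'=n_{r_0}>n$ writes $\Phi=f1[y_n\in[u]]$ as an element of $C(K_\alpha)$, on which (S3)$_\alpha$ applies, plus $f'1[y_{n'}\in[u]]$ with $f'\in C(K_\alpha)$, $\|f'\|\le\|f\|$. So the same $\limsup$ is $\le17\cdot2^{-r_0}\|f\|$ for all large $r_0$, i.e. it is $0$. Since the span of such $\Phi$ is dense in $C(K_{\alpha+1})$ (Section 4) and $\|t_k^{\alpha+1}\|=c_j$, (S3)$_{\alpha+1}$ holds. $\square$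

The recursion now runs: given $K_\alpha$ with its measures, enumerate the singular measures on it, form $\mathcal L_\alpha$, fix the data of Section 8 if $\alpha$ is active, and apply Proposition 10. So $K=K_{\omega_1}$ is constructed with (S1), (S2) at all stages and (S3)$_{\omega_1}$ for all active $\gamma$.

## 10. No countable part of $\{\nu_\beta\}$ reaches $\mu$

**Step 1: $\mu$ is in the closure.** If $f\in C(K)$ comes from $C(K_\alpha)$, then $\nu_\beta(f)=\mu(f)$ for $\beta\ge\alpha$, as $(\nu_\beta)_\alpha=\mu_\alpha$. Finitely many $f$ come from one $C(K_\alpha)$. So $\mu\in\overline{\{\nu_\beta:\beta<\omega_1\}}$.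

**Step 2: a closed set separating $\mu$ from $\nu_\beta$, $\beta\le\alpha$.** Fix $\alpha<\omega_1$ and let $V_\alpha$ be the set of $\nu\in P(K)$ whose image under $x\mapsto x(\alpha)_0\in\Delta$ has an atom of mass $\ge\frac78$. It is closed: the set $\{(p,a)\in P(\Delta)\times\Delta:p(\{a\})\ge\frac78\}$ is closed, for if $(p_t,a_t)\to(p,a)$ and $W$ is a clopen neighborhood of $a$, then eventually $a_t\in W$ and $p_t(W)\ge\frac78$, so $p(W)\ge\frac78$, and $W$ was arbitrary. As $\Delta$ is compact, its projection to $P(\Delta)$ is closed, and $V_\alpha$ is the preimage of this projection under a continuous map.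

By Lemma 4(a) and $e_0^\alpha\le\frac18$, $\nu_\beta\in V_\alpha$ for all $\beta\le\alpha$. But off $O_\alpha^0$ we have $x(\alpha)_0=w_\alpha$ $\mu$-a.e., with law $m$ for $w_\alpha$, so $\mu\{x(\alpha)_0=a\}\le\mu(O_\alpha^0)+m(\{a\})\le\frac18$ for all $a$, and $\mu\notin V_\alpha$. Hence $\mu\notin\overline{\{\nu_\beta:\beta\le\alpha\}}$. Every countable subset of $\{\nu_\beta:\beta<\omega_1\}$ is contained in some $\{\nu_\beta:\beta\le\alpha\}$, so $P(K)$ does not have countable tightness.

## 11. Averages of guessed sequences give property (C)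

Let $\mathcal M\subseteq P(K)$ and $\lambda\in\overline{\mathcal M}$. Let $\mathcal M''$ be the set of $\xi\in P(K)$ lying in $\overline{\mathrm{conv}}\,\mathcal N$ for some countable $\mathcal N\subseteq\mathcal M$. Taking unions of countable sets, we see that $\mathcal M''$ is convex and contains the closure of each of its countable subsets; it contains $\mathcal M$. By Pol's criterion it suffices to show $\lambda\in\mathcal M''$.

**Step 1: elements of $\mathcal M''$ that agree with $\lambda$ up to $\alpha$.** For every $\alpha<\omega_1$ there is $\theta\in\mathcal M''$ with $\theta_\alpha=\lambda_\alpha$: as $P(K_\alpha)$ is metrizable, take $\theta^i\in\mathcal M$ with $\theta^i_\alpha\to\lambda_\alpha$ and a cluster point $\theta$ of $(\theta^i)$ in $P(K)$.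

**Step 2: remove the singular part of $\lambda$.** By Lemma 9, $\lambda=g\mu+\sigma$ is decided at some $\beta_0<\omega_1$: $g\in L_1^+(\mu_{\beta_0})$ and $\sigma$ is carried by the $\mu$-null set $Z:=(\pi_{\beta_0}^{\omega_1})^{-1}(Z_{\beta_0})$. For $\alpha\ge\beta_0$ choose $\theta^\alpha\in\mathcal M''$ with $\theta_\alpha^\alpha=\lambda_\alpha$, and put $\theta^\alpha=\theta^{\beta_0}$ for $\alpha<\beta_0$. All $\theta^\alpha$ have the image $\lambda_{\beta_0}$ on $K_{\beta_0}$, so by Lemma 8(i) $\theta^\alpha|Z=\lambda|Z=\sigma$. Hence $\rho^\alpha:=\theta^\alpha-\sigma\ge0$, and $(\rho^\alpha)_\alpha=g\mu_\alpha$ for $\alpha\ge\beta_0$. By Lemma 9 each $\rho^\alpha$ is decided at some $d(\alpha)\in(\alpha,\omega_1)$.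

**Step 3: find an active $\gamma$ that guesses $(\rho^\alpha)$.** Let $R=\{(\alpha,B,q):\rho^\alpha(B\cap K)>q\}$. The limits $\gamma>\beta_0$ closed under $d$ form a club, so by Section 8 there is such a $\gamma$ with $R\cap(\gamma\times\mathfrak B_\gamma\times\mathbb Q)=R_\gamma$. For $B\in\mathfrak B_\gamma$, $\rho^\alpha(B\cap K)=(\rho^\alpha)_\gamma(B\cap K_\gamma)$, so $R_\gamma$ codes $r_\alpha=(\rho^\alpha)_\gamma$, $\alpha<\gamma$. Choose $\alpha_i\uparrow\gamma$ with $\alpha_0\ge\beta_0$ and $\alpha_{i+1}\ge d(\alpha_i)$. Then (A1) holds with this $g$, and (A2) holds because $\rho^{\alpha_i}$ is decided at $d(\alpha_i)\le\alpha_{i+1}$. So $\gamma$ is active.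

**Step 4: identify the data fixed for $\gamma$.** Let now $(\alpha_i),g',h_i,\sigma_i,\dots$ be the data actually fixed for $\gamma$ in Section 8; the $r_\alpha$ are the same, being determined by $R_\gamma$. For $\alpha_i\ge\beta_0$, (A1) gives $g'\mu_{\alpha_i}=(r_{\alpha_i})_{\alpha_i}=g\mu_{\alpha_i}$, hence $g'=g$ $\mu$-a.e. Since $\rho^{\alpha_i}$ is decided at $d(\alpha_i)<\gamma$, write $\rho^{\alpha_i}=h\mu+\sigma'$ with $h\in L_1^+(\mu_{d(\alpha_i)})$ and $\sigma'$ carried by $Z_{d(\alpha_i)}$. Its image on $K_\gamma$ is $h\mu_\gamma+\sigma'_\gamma=r_{\alpha_i}=h_i\mu_\gamma+\sigma_i$. Uniqueness of the Lebesgue decomposition on $K_\gamma$ gives $h=h_i$ and $\sigma'_\gamma=\sigma_i$. By Lemma 8(ii), $\sigma'=\sigma_i^{\omega_1}$, so $\rho^{\alpha_i}=r_i^{\omega_1}$.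

**Step 5: conclude.** By Step 4, (S3)$_{\omega_1}$ says
$$2^{-k}\sum_{i\in I_k}\rho^{\alpha_i}\to g\mu,\qquad\text{hence}\qquad2^{-k}\sum_{i\in I_k}\theta^{\alpha_i}\to g\mu+\sigma=\lambda .$$
The averages on the right form a countable subset of the convex set $\mathcal M''$, so $\lambda\in\mathcal M''$. Thus $C(K)$ has (C).

The weight of $K$ is $\le\omega_1$ since $K\subseteq(\Delta^\omega)^{\omega_1}$, and uncountable since otherwise $P(K)$ would be metrizable, hence countably tight. With Section 10 this proves Theorem 1. As $\diamondsuit$ holds in $L$, the implication from (C) to countable tightness is not provable in ZFC; as it holds under MA$(\omega_1)$, it is independent of ZFC. $\blacksquare$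

## 12. First countability of $K$, and the square $K\times K$

*Proof of Theorem 2(a).* **Step 1: points.** $\mu$ has no atoms, since already $\mu_1$ has none ($w_0$ has law $m$). So for $x\in K$, $\delta_x\perp\mu$. By Lemma 9, $\delta_x$ is decided at some $\alpha<\omega_1$, necessarily with $h=0$, so $x|\alpha\in Z_\alpha$. By Lemma 8, $\{x\}=(\pi_\alpha^{\omega_1})^{-1}(x|\alpha)$, a $G_\delta$ set because $K_\alpha$ is metrizable. As $K$ is compact, a $G_\delta$ point has a countable base of neighborhoods; so $K$ is first countable.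

**Step 2: all measures.** By Lemma 9 every $\theta\in P(K)$ is $h\mu+\sigma$ with $\sigma$ carried by the preimages of the countably many $H\in\mathcal L_\alpha$, for some $\alpha<\omega_1$. By the proof of Lemma 8 these preimages are homeomorphic to the metrizable compacta $H$.

**Step 3: the square.** If $C(K\times K)$ had (C), then $P(K\times K)$ would be countably tight by the theorem of Plebanek and Sobota. But $P(K)$ is homeomorphic to the closed subspace of measures carried by the diagonal, and countable tightness passes to subspaces. So $P(K)$ would be countably tight, contradicting Theorem 1. $\blacksquare$
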